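# Continuum many axiomatic extensions of $\mathrm{FL_{ew}}$ with deductive interpolation

**Theorem 1.** For every set $S$ of primes there is an axiomatic extension $\mathrm L_S$ of $\mathrm{FL_{ew}}$ with the deductive interpolation property (DIP), such that $\mathrm L_S\subseteq \mathrm L_{S'}$ if and only if $S\subseteq S'$. Hence exactly $2^{\aleph_0}$ axiomatic extensions of $\mathrm{FL_{ew}}$ have the DIP. Moreover, every $\mathrm L_S$ proves $\neg\neg x\to x$ and $x\vee\neg x^4$. So the result already holds for involutive $\mathrm{FL_{ew}}$ (affine multiplicative-additive linear logic).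

**Theorem 2.** Let $n\ge 1$ and $\mathrm E_n=\mathrm{FL_{ew}}+(x\vee\neg x^n)$.

(a) For each $n\ge 3$, exactly $2^{\aleph_0}$ axiomatic extensions of $\mathrm E_n$ have the DIP. For $n=1$ exactly two do: classical logic and the inconsistent logic.

(b) An axiomatic extension of any $\mathrm E_n$ has the Craig interpolation property (CIP) if and only if it is classical or inconsistent logic. So none of the logics constructed here has the CIP.

The case $n=2$ of (a) is not settled here. Theorem 1 answers a question from Wesley Fussner, "Interpolation in Non-Classical Logics", arXiv:2512.01600 (2025): are there uncountably many axiomatic extensions of $\mathrm{FL_{ew}}$ with the DIP? Yes.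

## The logic $\mathrm{FL_{ew}}$, its algebras, and two kinds of interpolation

**Algebras.** An $\mathrm{FL_{ew}}$-algebra is a structure $(A,\wedge,\vee,\cdot,\to,0,1)$ in which $(A,\wedge,\vee)$ is a lattice, $(A,\cdot,1)$ is a commutative monoid, $0\le x\le 1$ for all $x$, and
$$x\cdot y\le z\iff x\le y\to z. \tag{1}$$
These algebras form a variety. We write $\neg x=x\to 0$. The following consequences of (1) are used all the time.

- Product is monotone: if $y\le z$, then $xz\le xz$ gives $z\le x\to xz$, so $y\le x\to xz$ and $xy\le xz$. In particular $xy\le x\cdot 1=x$, and $x\cdot 0=0$.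
- Product distributes over joins: $x(y\vee z)\le w$ iff $y\vee z\le x\to w$ iff both $y,z\le x\to w$ iff both $xy,xz\le w$. So $x(y\vee z)=xy\vee xz$.
- $x\le y$ iff $x\to y=1$. Also $x\le\neg y$ iff $xy=0$, and so $x\cdot\neg x=0$.
- The operation $\to$ is determined by the order and the product: $y\to z$ is the greatest $x$ with $xy\le z$.

The smallest nontrivial example is the Boolean algebra $\mathbf 2=\{0,1\}$, which is a subalgebra of every nontrivial $\mathrm{FL_{ew}}$-algebra. The next is the chain $\mathbf 3=\{0<m<1\}$ with $m\cdot m=0$. Here $\neg m=m$, and $m\to 0=m$ is the only implication not settled by $x\le y$ or $x=1$. In $\mathbf 3$ we have $m\vee\neg m=m\ne 1$, but $x\vee\neg x^2=1$ for all $x$.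

**Logics.** Formulas are built from countably many variables with $\wedge,\vee,\cdot,\to,0,1$. For a subvariety $V$ we write $\Gamma\vdash\varphi$ if, in every algebra of $V$ and under every valuation, $\varphi$ takes value $1$ whenever all members of $\Gamma$ do. With $V$ the variety of all $\mathrm{FL_{ew}}$-algebras this is $\vdash_{\mathrm{FL_{ew}}}$. An *axiomatic extension* is what one gets by adding a substitution-closed set of formulas as axioms and keeping the rules; equivalently, it is the consequence relation of a subvariety. An equation $s=t$ holds in $V$ iff $(s\to t)\wedge(t\to s)$ is a theorem of its logic. So for logics $\mathrm L,\mathrm L'$ of varieties $V,V'$ we have $\mathrm L\subseteq\mathrm L'$ iff $V'\subseteq V$, and a logic is determined by its set of theorems. There are countably many formulas, hence at most $2^{\aleph_0}$ axiomatic extensions. In every claim "exactly $2^{\aleph_0}$" only the lower bound needs proof.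

**Definition (DIP).** A logic has the DIP if, whenever $\Gamma\vdash\varphi$, there is a set $\Delta$ of formulas with variables in $\mathrm{Var}(\Gamma)\cap\mathrm{Var}(\varphi)$ such that $\Gamma\vdash\delta$ for all $\delta\in\Delta$, and $\Delta\vdash\varphi$. The constants may occur in $\Delta$, and the set of common variables may be empty.

For example, $\{x\cdot y\}\vdash x\vee z$ because $xy\le x\le x\vee z$, and $\Delta=\{x\}$ interpolates. Also $\{x\cdot\neg x\}\vdash y$, with no common variable, and $\Delta=\{0\}$ interpolates.

**Definition (CIP).** A logic has the CIP if, whenever $\vdash\alpha\to\beta$, there is a formula $\chi$ with $\mathrm{Var}(\chi)\subseteq\mathrm{Var}(\alpha)\cap\mathrm{Var}(\beta)$, $\vdash\alpha\to\chi$ and $\vdash\chi\to\beta$.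

These are different properties. Consider the logic of the variety generated by $\mathbf 3$, and let $\alpha(x)=x\wedge\neg x^2$. In $\mathbf 3$ we have $\alpha(0)=0$, $\alpha(m)=m$, $\alpha(1)=0$. Since $m\cdot m=0$, the formula $\alpha(x)\to\neg\alpha(y)$ is a theorem. A Craig interpolant would contain no variables, so its value would be constantly $0$ or constantly $1$. The value $0$ is excluded because $\alpha(m)=m\not\le 0$, and the value $1$ because $1\not\le\neg\alpha(m)=m$. So the CIP fails. We shall see below that this logic has the DIP.

**Textbook facts.** An algebra is *subdirectly irreducible* (s.i.) if it is nontrivial and has a least congruence different from the identity; it is *simple* if it has exactly two congruences, the identity and the total one. Simple algebras are nontrivial and s.i. We use: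

- *Birkhoff's subdirect representation theorem*: every algebra embeds into a product of s.i. quotients of itself, the projections being onto. Hence if $\Gamma\not\vdash\varphi$ in the logic of $V$, this is witnessed in an s.i. member of $V$: take a refuting valuation in some algebra of $V$ and project to a coordinate where the value of $\varphi$ is still not $1$. A nontrivial algebra has at least one s.i. quotient.
- *Jónsson's Lemma*: if $V(K)$, the variety generated by $K$, is congruence distributive, then its s.i. members lie in $HSP_u(K)$, that is, they are homomorphic images of subalgebras of ultraproducts of members of $K$. Lattice operations make our varieties congruence distributive.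
- *Łoś's theorem*: ultraproducts preserve first-order sentences.
- *Filters*: congruences of an $\mathrm{FL_{ew}}$-algebra correspond to filters, i.e. nonempty up-sets $F$ closed under product; $F$ is the class of $1$. The filter generated by $X$ is $\{z:x_1\cdots x_k\le z,\ x_i\in X,\ k\ge 0\}$. (Galatos–Jipsen–Kowalski–Ono, *Residuated Lattices*, 2007.)

## Excluded middle: only two logics, and a proof of DIP by gluing valuations

We begin with $\mathrm E_1$, where everything can be done by hand. This is the case $n=1$ of Theorem 2(a), and its proof of the DIP is the pattern for the general one.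

**Lemma 3.** An $\mathrm{FL_{ew}}$-algebra satisfying $x\vee\neg x=1$ is a Boolean algebra with $\cdot=\wedge$.

*Proof.* Let $y\le x$. Then $y=y(x\vee\neg x)=yx\vee y\neg x=yx$, since $y\neg x\le x\neg x=0$. With $y=x$ this gives $x=x^2$ for every $x$. Now if $y\le x$ and $y\le z$, then $y=yy\le xz$; taking $y=x\wedge z$ we get $x\wedge z\le xz$, and $xz\le x\wedge z$ always. So $\cdot=\wedge$, and (1) says that the algebra is a Heyting algebra; it satisfies excluded middle, so it is Boolean. $\square$

**Proposition 4.** $\mathrm E_1$ has exactly two axiomatic extensions, classical logic and the inconsistent logic, and both have the DIP.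

*Proof.* By Lemma 3, and since Boolean algebras satisfy excluded middle, the variety of $\mathrm E_1$ is that of Boolean algebras. The only s.i. Boolean algebra is $\mathbf 2$, up to isomorphism, so $\mathbf 2$ generates this variety. A nontrivial subvariety contains $\mathbf 2$ and is therefore everything. So there are two extensions. In the inconsistent logic $\Delta=\emptyset$ always works.

For classical logic let $\Gamma\vdash\varphi$, put $X=\mathrm{Var}(\Gamma)$, $Z=\mathrm{Var}(\varphi)$, $Y=X\cap Z$, and let $\Delta$ be the set of all formulas over $Y$ that follow from $\Gamma$. Suppose $\Delta\not\vdash\varphi$. Then some $w:Z\to\{0,1\}$ makes $\Delta$ true and $\varphi$ false. Let $T$ be the set of all formulas over $Y$ true under $w$. If $\Gamma\cup T$ were unsatisfiable, then by compactness $\Gamma\vdash\neg(\tau_1\wedge\dots\wedge\tau_k)$ for some $\tau_i\in T$. This is a formula over $Y$, so it lies in $\Delta$ and is true under $w$, which is absurd. So some $v:X\to\{0,1\}$ makes $\Gamma\cup T$ true. For $y\in Y$ one of $y,\neg y$ is in $T$, so $v$ and $w$ agree on $Y$. Their union makes $\Gamma$ true and $\varphi$ false,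 contradicting $\Gamma\vdash\varphi$. $\square$

There were two moves: realize on the $X$-side the same $Y$-part that $w$ sees, and then glue. In $\mathbf 2$ gluing costs nothing, because both valuations go into the same algebra. In general $v$ and $w$ take values in different algebras $B$ and $C$ that share the part generated by $Y$, and gluing becomes amalgamation.

## Amalgamation in a class of simple algebras gives the DIP

**Definition (AP).** A class $K$ has the *amalgamation property* if for embeddings $f:A\to B$, $g:A\to C$ between members of $K$ there are $D\in K$ and embeddings $\beta:B\to D$, $\gamma:C\to D$ with $\beta f=\gamma g$.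

**Proposition 5.** Let $K$ be a class of simple $\mathrm{FL_{ew}}$-algebras, closed under isomorphisms, subalgebras and ultraproducts, with the AP. Let $V=V(K)$. Then the s.i. members of $V$ are exactly the members of $K$, and the logic $\vdash$ of $V$ has the DIP.

*Proof.* **Step 1: find the s.i. members.** By Jónsson's Lemma the s.i. members of $V$ lie in $HSP_u(K)=H(K)$. A quotient of a simple algebra is trivial or isomorphic to it, and s.i. algebras are nontrivial, so s.i. members of $V$ lie in $K$. Conversely, simple algebras are s.i.

**Step 2: set up a counterexample on the $Z$-side.** Let $\Gamma\vdash\varphi$, $X=\mathrm{Var}(\Gamma)$, $Z=\mathrm{Var}(\varphi)$, $Y=X\cap Z$, and let $Fm(Y)$ be the set of formulas over $Y$ (it contains $0$ and $1$ even if $Y=\emptyset$). Put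
$$\Delta=\{\delta\in Fm(Y):\Gamma\vdash\delta\}.$$
Suppose $\Delta\not\vdash\varphi$. By Step 1 and subdirect representation there are $C\in K$ and a valuation $w:Fm(Z)\to C$ with $w(\delta)=1$ for all $\delta\in\Delta$ and $w(\varphi)\ne 1$. Let $A=w(Fm(Y))$, a subalgebra of $C$, hence a member of $K$. Let $T=\{\psi\in Fm(Y):w(\psi)=1\}$. Then $\Delta\subseteq T$.

**Step 3: build the most general $X$-side in which $\Gamma$ and $T$ hold.** Let $E$ be the quotient of the $V$-free algebra over $X$ by the filter generated by $\Gamma$, with canonical map $v:Fm(X)\to E$. Then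
$$v(\psi)=1\iff\Gamma\vdash\psi\qquad(\psi\in Fm(X)). \tag{2}$$
Indeed, $E\in V$ and $v$ sends $\Gamma$ to $1$, which gives "$\Leftarrow$". A valuation of $Fm(X)$ into a member of $V$ that sends $\Gamma$ to $1$ factors through the free algebra, and the preimage of $1$ there is a filter containing $\Gamma$; so it factors through $v$. This gives "$\Rightarrow$". Now let $H$ be the filter of $E$ generated by $v(T)$, let $E'=E/H$, and let $v':Fm(X)\to E'$ be the canonical map.

**Step 4: check that nothing new became true over $Y$.** The claim is
$$v'(\psi)=1\iff\psi\in T\qquad(\psi\in Fm(Y)). \tag{3}$$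
"$\Leftarrow$" is clear. If $v'(\psi)=1$, then $v(\psi)\in H$, so $v(\tau_1)\cdots v(\tau_k)\le v(\psi)$ for some $\tau_1,\dots,\tau_k\in T$ with $k\geq 0$. Thus $v(\tau_1\cdots\tau_k\to\psi)=1$, and by (2) the formula $\tau_1\cdots\tau_k\to\psi$, which is over $Y$, belongs to $\Delta\subseteq T$. So $1=w(\tau_1)\cdots w(\tau_k)\le w(\psi)$, that is, $\psi\in T$.

**Step 5: embed $A$ into a member of $K$ on the $X$-side.** For $\psi,\chi\in Fm(Y)$ we have $w(\psi)=w(\chi)$ iff $(\psi\to\chi)\wedge(\chi\to\psi)\in T$ iff $v'(\psi)=v'(\chi)$, by (3). So $w(\psi)\mapsto v'(\psi)$ is a well-defined embedding $\iota:A\to E'$. As $A$ is nontrivial, $E'$ is nontrivial, and it has an s.i. quotient $q:E'\to B$. By Step 1, $B\in K$. The homomorphism $q\iota:A\to B$ does not identify $0$ and $1$; since $A$ is simple, $q\iota$ is an embedding.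

**Step 6: glue.** By the AP, applied to $q\iota:A\to B$ and the inclusion $A\to C$, there are $D\in K$ and embeddings $\beta:B\to D$, $\gamma:C\to D$ with $\beta q\iota=\gamma|_A$. Define a valuation $h$ into $D$ by $h(x)=\beta qv'(x)$ for $x\in X$ and $h(z)=\gamma w(z)$ for $z\in Z$. On $y\in Y$ the two clauses agree: $\beta qv'(y)=\beta q\iota w(y)=\gamma w(y)$. Then $h=\beta qv'$ on $Fm(X)$, so $h$ sends $\Gamma$ to $1$; and $h=\gamma w$ on $Fm(Z)$, so $h(\varphi)=\gamma w(\varphi)\ne 1$. Since $D\in V$, this contradicts $\Gamma\vdash\varphi$. Hence $\Delta\vdash\varphi$, and $\Delta$ is as required. $\square$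

To apply Proposition 5 we need a quick test for simplicity.

**Lemma 6.** If a nontrivial $\mathrm{FL_{ew}}$-algebra has an $n$ with $a^n=0$ for all $a<1$, then it is simple.

*Proof.* Let $\theta$ be a congruence with $x\,\theta\,y$, $x\ne y$; say $x\not\le y$. Then $a=x\to y<1$, and $a\,\theta\,(x\to x)=1$. So $0=a^n\,\theta\,1$, and then $z=z\cdot 1\,\theta\,z\cdot 0=0$ for all $z$. So $\theta$ is total. $\square$

For example, let $K$ consist of the algebras isomorphic to $\mathbf 2$ or $\mathbf 3$. They are simple by Lemma 6. An ultraproduct of algebras drawn from finitely many finite isomorphism types is isomorphic to one of these algebras. Amalgamation is trivial: $\mathbf 2$ embeds into $\mathbf 3$ in exactly one way, $\mathbf 3$ embeds into itself only by the identity, so $\mathbf 3$ amalgamates everything. Thus the logic of $\mathbf 3$ has the DIP, as promised.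

## From allowed lists to forbidden structures

We now want $2^{\aleph_0}$ classes $K$ as in Proposition 5. The first thing to try is to find infinitely many finite simple algebras $F_1,F_2,\dots$, none embeddable in another, and to let $K$ consist of the subalgebras of the $F_i$ with $i$ in a chosen set, closed off as needed. This breaks already for two algebras. Suppose $K$ consists of the algebras isomorphic to subalgebras of $F_1$ or of $F_2$. Both contain $\mathbf 2$. An amalgam $D\in K$ of $F_1$ and $F_2$ over $\mathbf 2$ embeds into $F_1$ or $F_2$, and contains copies of both; so one of $F_1,F_2$ embeds in the other, a contradiction. In a class of nontrivial algebras that contains $\mathbf 2$ and has the AP, any two members sit together in a third. So one cannot prescribe the members by a short list.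

We therefore prescribe what is *forbidden*. We look for algebras that code a relational structure on a set $U$, for which two structures can be amalgamated over a common part by taking the union, and for forbidden finite structures which such a union cannot create. The last point is guaranteed if any two points of a forbidden structure are *linked*, i.e. occur together in one instance of the relation. In a union of two structures, an instance of the relation lies on one side, so a set of pairwise linked points cannot have one point strictly on the left and another strictly on the right.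

The simplest relation would be a graph, and here residuation objects. Suppose $U$ is an antichain directly below a coatom $c$, any two distinct elements of $U$ have join $c$, and for fixed $l<m$ we set $uv=l$ for an edge, $uv=m$ for a non-edge, and $uc=m$. If $u$ has two different neighbors $v,w$, then
$$m=uc=u(v\vee w)=uv\vee uw=l, \tag{4}$$
a contradiction. Each point may have at most one neighbor, so a set of pairwise adjacent points has at most two elements, and there is nothing useful to forbid.

What (4) does permit is a product $uv$ with many possible values, as long as for fixed $u$ each value $\neq m$ is attained at most once. So we let the values carry names from $U$ itself: $uv$ will be $\bar w$, a copy of some $w\in U$. A ternary relation takes the place of the graph, and tables of cyclic groups will provide finite structures with any two points linked.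

## Triple structures and the algebras $A(U,T)$

**Definition.** A *triple structure* is a set $U$ (possibly empty) with $T\subseteq U^3$ such that

- $T$ is invariant under all permutations of coordinates;
- $T(u,v,w)$ and $T(u,v,w')$ imply $w=w'$;
- $T(u,u,u)$ never holds.

A subset $U'\subseteq U$ is *closed* if $u,v\in U'$ and $T(u,v,w)$ imply $w\in U'$. It then carries the triple structure $T\cap U'^3$.

For example, let $U=\{u,v\}$, $u\neq v$, and let $T$ consist of $(u,u,v)$, $(u,v,u)$, $(v,u,u)$. This is a triple structure. Its closed subsets are $\emptyset$, $\{v\}$ and $U$; the set $\{u\}$ is not closed, because $T(u,u,v)$.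

**Definition.** Let $\bar U=\{\bar u:u\in U\}$ be a disjoint copy of $U$, and let $A(U,T)=\{0,d,m,c,1\}\cup U\cup\bar U$, ordered by
$$0<d<\bar u<m<v<c<1\qquad(u,v\in U),$$
with $U$ and $\bar U$ antichains. This is a lattice: two distinct elements of $U$ have join $c$ and meet $m$, two distinct elements of $\bar U$ have join $m$ and meet $d$. Let $\neg$ be the antitone involution
$$0\leftrightarrow 1,\quad d\leftrightarrow c,\quad m\leftrightarrow m,\quad u\leftrightarrow\bar u.$$
The commutative product has unit $1$ and annihilator $0$; the other products are in the following table.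

| $\cdot$ | $d$ | $\bar v$ | $m$ | $v$ | $c$ |
|---|---|---|---|---|---|
| $d$ | $0$ | $0$ | $0$ | $0$ | $0$ |
| $\bar u$ | $0$ | $0$ | $0$ | $0$ if $u=v$, else $d$ | $d$ |
| $m$ | $0$ | $0$ | $0$ | $d$ | $d$ |
| $u$ | $0$ | $0$ if $u=v$, else $d$ | $d$ | $uv$ | $m$ |
| $c$ | $0$ | $d$ | $d$ | $m$ | $m$ |

Here $uv=\bar w$ if $T(u,v,w)$, and $uv=m$ if there is no such $w$ (also for $u=v$). By functionality and symmetry of $T$ this is well defined and commutative.

For $U=\emptyset$ we get the five-element chain $A(\emptyset)=\{0<d<m<c<1\}$ with $c^2=m$, $c^3=d$, $c^4=0$. For the two-point example above, $u^2=\bar v$, $uv=\bar u$ and $v^2=m$. A sample of associativity: $(uu)v=\bar v v=0$ and $u(uv)=u\bar u=0$.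

**Lemma 7.** $A(U,T)$ is an $\mathrm{FL_{ew}}$-algebra with $x\to y=\neg(x\cdot\neg y)$; in particular $x\to 0=\neg x$. It satisfies $\neg\neg x=x$, and $x^4=0$ for $x<1$. In particular it is simple.

*Proof.* **Step 1: relate the product to the order through zero products.** We claim
$$xy=0\iff x\le\neg y. \tag{5}$$
Both sides are symmetric in $x,y$, because $\neg$ is an antitone involution. If $x=0$, both hold. If $x=1$, both say $y=0$. So let $x,y\notin\{0,1\}$.

- $x=d$: $dy=0$, and $d\le\neg y$, always.
- $x=c$: both sides hold iff $y=d$.
- $x=m$: both sides hold iff $y\in\{d,m\}\cup\bar U$.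
- $x=\bar u$, $y=\bar v$: the product is $0$, and $\bar u<v=\neg\bar v$.
- $x=u$, $y=\bar v$: the product is $0$ iff $u=v$, and $u\le v=\neg\bar v$ iff $u=v$.
- $x=u$, $y=v$: $uv\in\bar U\cup\{m\}$ is not $0$, and $u\not\le\bar v$.

By symmetry this covers all pairs.

**Step 2: associativity, by showing that $(xy)z$ is symmetric in $x,y,z$.** This suffices, because then $x(yz)=(yz)x=(xy)z$. Associativity is clear if a factor is $0$ or $1$, so let $x,y,z\notin\{0,1\}$. From the table, $xy\in\{0,d,m\}\cup\bar U$, and $xy\in\{0,d\}$ if one of $x,y$ is $\le m$.

- *Some factor is $\le m$: then $(xy)z=0$.* If $x$ or $y$ is $\le m$, then $xy\in\{0,d\}$ and $(xy)z=0$. If $z\le m$, then $xy$ and $z$ are both $\le m$, and such products are $0$.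
- *All factors are in $U\cup\{c\}$ and some factor is $c$: then $(xy)z=d$.* If $z=c$, then $xy\in\bar U\cup\{m\}$ and $c\cdot xy=d$. If $x$ or $y$ is $c$, then $xy=m$, and $mz=d$.
- *All factors are in $U$: then $(xy)z=0$ if $T(x,y,z)$, and $(xy)z=d$ otherwise.* If $T(x,y,w)$ for some $w$, then $(xy)z=\bar wz$, which is $0$ if $z=w$ and $d$ otherwise; and $z=w$ iff $T(x,y,z)$. If there is no such $w$, then $(xy)z=mz=d$, and $T(x,y,z)$ fails.

The three cases and their values do not depend on the order of $x,y,z$; in the last case because $T$ is symmetric.

**Step 3: residuation.** By (5) and associativity,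
$$xy\le z\iff(xy)\neg z=0\iff x(y\neg z)=0\iff x\le\neg(y\neg z).$$
So (1) holds with $y\to z=\neg(y\cdot\neg z)$. With $z=0$ we get $y\to 0=\neg(y\cdot 1)=\neg y$.

**Step 4: fourth powers.** For $x<1$ we have $x^2\in\{0,d,m\}\cup\bar U$, and two elements $\le m$ have product $0$, so $x^4=x^2x^2=0$. Lemma 6 gives simplicity. $\square$

Note that $c^3=d\ne 0$, so the exponent $4$ cannot be lowered for these algebras.

**Lemma 8.** (a) If $U'\subseteq U$ is closed, then $A(U',T\cap U'^3)$ is a subalgebra of $A(U,T)$. Every subalgebra of $A(U,T)$ is of this form, or is $\mathbf 2=\{0,1\}$, or is $\mathbf 3=\{0,m,1\}$.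

(b) Every isomorphism $A(U_1,T_1)\to A(U_2,T_2)$ fixes $0,d,m,c,1$ and restricts to an isomorphism $(U_1,T_1)\to(U_2,T_2)$. The only embedding of $\mathbf 3$ into $A(U,T)$ is the inclusion.

*Proof.* (a) For the first claim, lattice operations and $\neg$ stay inside $\{0,d,m,c,1\}\cup U'\cup\overline{U'}$. For $u,v\in U'$ with $T(u,v,w)$ closedness gives $w\in U'$, so $uv$ stays inside and is the same in both algebras. All other products agree by the table, and $\to$ is given by $\neg$ and product.

For the second claim let $W\ne\{0,1\},\{0,m,1\}$ be a subalgebra. We first show $d,m,c\in W$. If $d$ or $c$ is in $W$, then both are, by $\neg$, and $m=c^2\in W$. Otherwise $W$ contains an element of $U\cup\bar U$, so by $\neg$ it contains some $u\in U$. Now $u^2$ is $m$ or is $\bar w$ with $T(u,u,w)$, and in the latter case $w\ne u$. Either way $u\cdot u^2=d$, so $d\in W$, and again $d,c,m\in W$. Put $U'=W\cap U$. Then $W\cap\bar U=\{\bar u:u\in U'\}$. If $u,v\in U'$ and $T(u,v,w)$, then $\bar w=uv\in W$, so $w\in U'$. Thus $U'$ is closed and $W=A(U',T\cap U'^3)$.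

(b) In $A(U,T)$ the elements $d$ and $c$ are the unique atom and coatom, $m$ is the unique element with $x=\neg x$, $U$ is the open interval $(m,c)$, and $T(u,v,w)$ iff $uv=\neg w$. All of this is preserved by isomorphisms. An embedding of $\mathbf 3$ must send $m$ to an element with $x=\neg x$. $\square$

The condition that $T(u,u,u)$ never holds has just been used. If it failed, $u^2=\bar u$ and $u\bar u=0$ would make the chain $\{0<\bar u<u<1\}$ a subalgebra without $d,m,c$, and (a) would be false.

## Forbidding the groups $\mathbb Z_{3p}$

For a prime $p$ let $G_p=(\mathbb Z_{3p},T)$ with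
$$T(x,y,z)\iff x+y+z=1 .$$
This is a triple structure. It is symmetric and functional, and $3u=1$ has no solution modulo $3p$, as one sees modulo $3$. (This is what the factor $3$ is for: modulo a prime $p\ne 3$ the equation $3u=1$ can be solved.) Any two elements $x,y$ lie in a common triple, namely $(x,y,1-x-y)$.

To see one of these, take $p=2$ and write $u_i$ for the element $i\in\mathbb Z_6$, so as not to confuse it with constants of the algebra. In $A(G_2)$ we have $u_iu_j=\bar u_{1-i-j}$; for instance $u_0u_0=\bar u_1$, $u_0u_2=\bar u_5$, $u_2u_2=\bar u_3$, $u_2u_3=\bar u_2$. The algebra has $5+12=17$ elements.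

Let $K$ be the class of all algebras isomorphic to $\mathbf 2$, to $\mathbf 3$, or to some $A(U,T)$. For a set $S$ of primes let
$$K_S=\{E\in K: E\text{ has no subalgebra isomorphic to }A(G_p)\text{ for any }p\in S\}.$$

**Lemma 9.** $K_S$ consists of simple algebras and is closed under isomorphisms, subalgebras and ultraproducts.

*Proof.* **Step 1: everything but ultraproducts.** Simplicity is Lemma 7 for $A(U,T)$, and Lemma 6 for $\mathbf 2,\mathbf 3$. By Lemma 8(a), $K$ is closed under subalgebras, and the property of having no subalgebra isomorphic to $A(G_p)$ passes to subalgebras. Closure under isomorphisms is clear.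

**Step 2: reduce ultraproducts to one axiomatization.** By Łoś's theorem it suffices that $K_S$ is axiomatized by first-order sentences. For a finite algebra $F$ with $r$ elements, "no subalgebra isomorphic to $F$" says that there are no distinct $x_1,\dots,x_r$ satisfying the operation tables of $F$. This is first-order. "Isomorphic to $\mathbf 2$" and "isomorphic to $\mathbf 3$" are first-order since the algebras are finite. Being an $\mathrm{FL_{ew}}$-algebra is first-order. It remains to treat "isomorphic to some $A(U,T)$".

**Step 3: axiomatize the algebras $A(U,T)$.** We claim that an $\mathrm{FL_{ew}}$-algebra is isomorphic to some $A(U,T)$ iff it has elements $d,m,c$ such that: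

1. $0<d<m<c<1$, every other element lies in the open interval $(d,m)$ or $(m,c)$, and these intervals are antichains;
2. $\neg\neg x=x$ for all $x$, $\neg d=c$, $\neg m=m$;
3. $dx=0$ for $x<1$, and $xy=0$ for $x,y\le m$;
4. $xy=d$ if $m<x\le c$, $d<y\le m$ and $y\ne\neg x$;
5. $cx=m$ for $m<x\le c$;
6. $d<xy\le m$ for $x,y\in(m,c)$, and $xx\ne\neg x$ for $x\in(m,c)$.

Each $A(U,T)$ satisfies these conditions, by the table. Conversely, given the conditions, put $U=(m,c)$. The map $\neg$ is antitone and by 2 an involution, so it maps $U$ bijectively onto $(d,m)$; write $\bar u=\neg u$. Define $T(u,v,w)$ to mean $uv=\neg w$. By 6 and 1, $uv\in(d,m)\cup\{m\}$, while $\neg w\in(d,m)$ and $(d,m)$ is an antichain. So $uv\le\neg w$ already implies $uv=\neg w$, and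
$$T(u,v,w)\iff uv=\neg w\iff uv\le\neg w\iff uvw=0 .$$
The last condition is symmetric, so $T$ is symmetric. $T$ is functional since $\neg$ is injective, and $T(u,u,u)$ fails by 6. So $(U,T)$ is a triple structure. The order is that of $A(U,T)$ by 1. As for products: those with $d$, and those of two elements $\le m$, are $0$ by 3; $u\bar u=0$ because $x\cdot\neg x=0$ always holds; $u\bar v$ with $v\ne u$, $um$, $c\bar u$ and $cm$ are $d$ by 4 (note $\neg c=d$ and $\neg u\neq m$); $cu$ and $cc$ are $m$ by 5; and $uv$ is $\neg w$ if $T(u,v,w)$ and is $m$ if there is no such $w$. The order and the product determine $\to$, so the algebra is isomorphic to $A(U,T)$. $\square$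

**Lemma 10.** $K_S$ has the AP.

*Proof.* Let $A\to B$ and $A\to C$ be embeddings in $K_S$.

**Step 1: normalize, so that the algebras come from triple structures.** $A(\emptyset)$ has five elements and each $A(G_p)$ has more, so $A(\emptyset)\in K_S$; and $\mathbf 2\le\mathbf 3\le A(\emptyset)$. If $B$ or $C$ is isomorphic to $\mathbf 2$ or $\mathbf 3$, we enlarge it to $A(\emptyset)$. An amalgam of the enlarged algebras also amalgamates the original ones. So let $B=A(U_B,T_B)$ and $C=A(U_C,T_C)$. If $A$ is $\mathbf 2$ or $\mathbf 3$, its embeddings into $B$ and $C$ are the inclusions, by Lemma 8(b). They extend to the inclusions of $A(\emptyset)$ (the empty set is closed), and amalgamating over $A(\emptyset)$ amalgamates over $A$. So we may assume $A=A(U_A,T_A)$. By Lemma 8, the image of $A$ in $B$ comes from a closed subset of $U_B$, and the embedding is induced by an isomorphism of triple structures; likewise for $C$. After renaming, $U_A=U_B\cap U_C$ is closed in both $U_B$ and $U_C$, with $T_A=T_B\cap U_A^3=T_C\cap U_A^3$, and both embeddings are inclusions. Put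
$$U_D=U_B\cup U_C,\qquad T_D=T_B\cup T_C .$$

**Step 2: $(U_D,T_D)$ is a triple structure.** Symmetry and the failure of $T_D(u,u,u)$ are clear. For functionality the only new case is $T_B(u,v,w)$ and $T_C(u,v,w')$. Then $u,v\in U_B\cap U_C=U_A$, so $w\in U_A$ as $U_A$ is closed in $U_B$. So $T_A(u,v,w)$, hence $T_C(u,v,w)$, and $w=w'$.

**Step 3: $B$ and $C$ are subalgebras of $D=A(U_D,T_D)$.** We show that $U_B$ is closed in $U_D$ and $T_D\cap U_B^3=T_B$. Let $u,v\in U_B$ and $T_D(u,v,w)$. If $T_B(u,v,w)$ holds, then $w\in U_B$. If $T_C(u,v,w)$, then $u,v\in U_A$, so $w\in U_A$ as $U_A$ is closed in $U_C$; hence $T_A(u,v,w)$ and $T_B(u,v,w)$. The same holds for $C$. By Lemma 8(a), $B$ and $C$ are subalgebras of $D$, and they agree on $A$.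

**Step 4: no forbidden algebra has appeared.** Suppose some $A(G_p)$ with $p\in S$ is isomorphic to a subalgebra of $D$. By Lemma 8 this subalgebra is $A(W,T_D\cap W^3)$ with $W\subseteq U_D$ closed and $(W,T_D\cap W^3)\cong G_p$. Any two elements of $W$ lie in a common triple of $T_D=T_B\cup T_C$, so both lie in $U_B$ or both lie in $U_C$. Hence there cannot be both a $v\in W\setminus U_B$ and a $v'\in W\setminus U_C$: the pair $v,v'$ would be in neither. So $W\subseteq U_B$ or $W\subseteq U_C$, say $W\subseteq U_B$. Since $T_B\subseteq T_D$, the set $W$ is closed in $U_B$, and $T_B\cap W^3=T_D\cap W^3$ by Step 3. So $B$ has a subalgebra isomorphic to $A(G_p)$, contradicting $B\in K_S$. Hence $D\in K_S$. $\square$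

**Lemma 11.** If $A(G_q)$ embeds in $A(G_p)$, then $p=q$.

*Proof.* The image has more than three elements, so by Lemma 8 the embedding restricts to an injection $e:\mathbb Z_{3q}\to\mathbb Z_{3p}$ that preserves triples:
$$e(x)+e(y)+e(1-x-y)=1\qquad\text{for all }x,y .$$
So $e(x)+e(y)=1-e(1-x-y)$ depends only on $x+y$. Comparing the pairs $(x,y)$ and $(x+y,0)$ gives $e(x)+e(y)=e(x+y)+e(0)$. Thus $x\mapsto e(x)-e(0)$ is an injective group homomorphism $\mathbb Z_{3q}\to\mathbb Z_{3p}$. By Lagrange $3q$ divides $3p$, so $q\mid p$ and $q=p$. $\square$

*Proof of Theorem 1.* Let $V_S=V(K_S)$ and let $\mathrm L_S$ be its logic.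

**Step 1: DIP.** By Lemmas 9 and 10 and Proposition 5, $\mathrm L_S$ has the DIP, and the s.i. members of $V_S$ are exactly the members of $K_S$.

**Step 2: recover $S$ from $V_S$.** $A(G_p)$ is simple, hence s.i., so $A(G_p)\in V_S$ iff $A(G_p)\in K_S$. If $p\in S$, then $A(G_p)\notin K_S$, since it is a subalgebra of itself. If $p\notin S$, then by Lemma 11 no $A(G_q)$ with $q\in S$ embeds in $A(G_p)$, so $A(G_p)\in K_S$. Hence
$$A(G_p)\in V_S\iff p\notin S. \tag{6}$$

**Step 3: compare.** If $S\subseteq S'$, then $K_{S'}\subseteq K_S$, so $V_{S'}\subseteq V_S$ and $\mathrm L_S\subseteq\mathrm L_{S'}$. If $p\in S\setminus S'$, then $A(G_p)\in V_{S'}\setminus V_S$ by (6). So $V_{S'}\not\subseteq V_S$, and $\mathrm L_S\not\subseteq\mathrm L_{S'}$. There are $2^{\aleph_0}$ sets of primes, so there are $2^{\aleph_0}$ different logics $\mathrm L_S$, and there cannot be more than $2^{\aleph_0}$ axiomatic extensions.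

**Step 4: the extra axioms.** In $A(U,T)$ we have $\neg\neg x=x$, and $x^4=0$ for $x<1$, by Lemma 7. So $\neg\neg x\to x$ and $x\vee\neg x^4$ have value $1$. The same is clear in $\mathbf 2$ and $\mathbf 3$. Hence both formulas hold in $K_S$, thus in $V_S$. $\square$

## Pairing structures: third powers equal to zero

The case $n=1$ of Theorem 2(a) is Proposition 4. For $n\ge 3$ we have $x^n\le x^3$, so $\neg x^3\le\neg x^n$, and every axiomatic extension of $\mathrm E_3$ is one of $\mathrm E_n$. So it suffices to find $2^{\aleph_0}$ axiomatic extensions of $\mathrm E_3$ with the DIP. The algebras $A(U,T)$ will not do, because $c^3=d\neq 0$ there. We now give up involutivity: the names of the values $uv$ come from a separate set $L$, and every product of three non-units is $0$.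

**Definition.** A *pairing structure* is $M=(U,L,*)$ with $U,L$ disjoint sets and $*$ a partial commutative operation from $U\times U$ to $L$ that is cancellative: if $u*v$ and $u*w$ are defined and equal, then $v=w$. Let
$$Q(M)=\{0,m,c,1\}\cup L\cup U,\qquad 0<l<m<u<c<1\quad(l\in L,\ u\in U),$$
with $L$ and $U$ antichains. This is a lattice: distinct elements of $U$ have join $c$ and meet $m$, distinct elements of $L$ have join $m$ and meet $0$. The commutative product has unit $1$, and for $x,y<1$:

- $xy=0$ if $x\le m$ or $y\le m$;
- $uv=u*v$ if this is defined, and $uv=m$ otherwise;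
- $uc=cc=m$.

For example, let $U=\{u,v\}$, $L=\{l\}$, with $u*v=v*u=l$ and nothing else defined. Then $uv=l$ and $u^2=v^2=m$. The greatest $z$ with $uz\le l$ is $v$, so $u\to l=v$. Moreover $\neg u=m$ and $\neg m=c$, so $\neg\neg u=c\ne u$.

**Lemma 12.** $Q(M)$ is an $\mathrm{FL_{ew}}$-algebra, $x^3=0$ for all $x<1$, and $Q(M)$ is simple and satisfies $x\vee\neg x^3=1$.

*Proof.* **Step 1: associativity.** If $x,y<1$, then $xy\le m$. So a product of three non-units is $0$ under either bracketing. If a factor is $1$, associativity is clear.

**Step 2: monotonicity.** Multiplication by $1$ is the identity. Multiplication by $x\le m$ is $0$ on all elements below $1$ and has value $x$ at $1$. Multiplication by $u$ takes the value $0$ on $[0,m]$, a value in $L\cup\{m\}$ on $U$, $m$ at $c$, and $u$ at $1$. Multiplication by $c$ takes the value $0$ on $[0,m]$, $m$ on $U\cup\{c\}$, and $c$ at $1$. All these maps are monotone.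

**Step 3: residuals.** By Step 2, $\{z:xz\le y\}$ is a down-set; for (1) it must have a greatest element, which is then $x\to y$. If $x\le y$, it is $1$. If $x=1$, it is $y$. Let $x\not\le y$ and $x<1$; then $z=1$ is not in the set.

- $x\in L\cup\{m\}$: $xz=0$ for all $z<1$, so $x\to y=c$.
- $x=u$. Then $uz=0$ iff $z\le m$, so $u\to 0=m$. For $y=l\in L$, the set contains $[0,m]$, it does not contain $c$ because $uc=m\not\le l$, and it contains $v\in U$ iff $uv=l$, i.e. iff $u*v$ is defined and equal to $l$. By cancellation there is at most one such $v$. So $u\to l=v$ if $u*v=l$, and $u\to l=m$ if there is no such $v$. For $y\in\{m\}\cup U$, $uz\le m\le y$ for all $z\le c$, so $u\to y=c$.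
- $x=c$. For $y\in\{0\}\cup L$ we have $cz\le y$ iff $z\le m$, so $c\to y=m$. For $y\in\{m\}\cup U$ we have $cz\le m\le y$ for all $z\le c$, so $c\to y=c$.

**Step 4: third powers.** By Step 1, $x^3=0$ for $x<1$. Lemma 6 gives simplicity, and $x\vee\neg x^3=1$ follows. $\square$

So cancellation is exactly what (4) asked for: without it, $u\to l$ would not exist.

**Definition.** Let $U'\subseteq U$ and $L'\subseteq L$. The pair $(U',L')$ is *closed* in $M$ if

(i) $u,v\in U'$ with $u*v$ defined implies $u*v\in L'$;

(ii) $u\in U'$, $l\in L'$ and $u*v=l$ imply $v\in U'$.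

It then carries a pairing structure with the restricted operation; we call this a closed substructure. In the example, $(\{u\},\emptyset)$ and $(\emptyset,\{l\})$ are closed, and $(\{u\},\{l\})$ is not, by (ii).

**Lemma 13.** The subalgebras of $Q(M)$ different from $\mathbf 2=\{0,1\}$ are exactly the $Q(U',L',*)$ with $(U',L')$ closed. Isomorphisms between algebras $Q(M)$ fix $0,m,c,1$ and restrict to isomorphisms of pairing structures.

*Proof.* From the residuals, $\neg x=c$ for $x\in L\cup\{m\}$ and $\neg x=m$ for $x\in U\cup\{c\}$. So a subalgebra containing some $x\ne 0,1$ contains $m$ or $c$, and hence both, as $\neg m=c$ and $\neg c=m$. Let $\{0,m,c,1\}\subseteq W\subseteq Q(M)$, $U'=W\cap U$, $L'=W\cap L$. Joins and meets stay in $W$. The only products of elements of $W$ that could leave $W$ are the $uv=u*v$ with $u,v\in U'$; they stay in $W$ iff (i) holds. The only implications that could leave $W$ are $u\to l=v$ with $u*v=l$, $u\in U'$, $l\in L'$; they stay iff (ii) holds. So $W$ is a subalgebra iff $(U',L')$ is closed, and then the operations are those of $Q(U',L',*)$.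

For isomorphisms: $c$ is the unique coatom, $m=c^2$, $U=(m,c)$, $L=(0,m)$, and for $l\in L$ we have $u*v=l$ iff $uv=l$. $\square$

For a prime $p$ let $P_p$ have two disjoint copies of $\mathbb Z_p$ as $U$ and $L$, with $u*v=u+v$, read in the second copy. For a set $S$ of primes let $K_S^*$ be the class of all algebras isomorphic to $\mathbf 2$ or to some $Q(M)$, having no subalgebra isomorphic to $Q(P_p)$ with $p\in S$.

**Lemma 14.** $K_S^*$ consists of simple algebras and is closed under isomorphisms, subalgebras and ultraproducts.

*Proof.* Simplicity is Lemma 12 (and Lemma 6 for $\mathbf 2$), and closure under isomorphisms and subalgebras follows with Lemma 13. As in Lemma 9, for ultraproducts we only need a first-order axiomatization of "isomorphic to some $Q(M)$" among $\mathrm{FL_{ew}}$-algebras. We claim that the following does it: there are $0<m<c<1$ such that all other elements lie in $(0,m)\cup(m,c)$; these intervals are antichains; $xy=0$ for $x\le m$, $y<1$; $cx=m$ for $m<x\le c$; and $0<xy\le m$ for $x,y\in(m,c)$.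

Every $Q(M)$ satisfies this. Conversely put $U=(m,c)$, $L=(0,m)$, and $u*v=uv$ when $uv\ne m$; then $u*v\in L$. This operation is commutative. It is cancellative: if $uv=uw=l\ne m$ with $v\ne w$, then $v\vee w=c$, since $(m,c)$ is an antichain, and $m=uc=uv\vee uw=l$, a contradiction. Order and products are those of $Q(U,L,*)$, so the residual is too. $\square$

**Lemma 15.** $K_S^*$ has the AP.

*Proof.* **Step 1: normalize.** The four-element algebra $Q(\emptyset,\emptyset,\emptyset)=\{0,m,c,1\}$ lies in $K_S^*$, as each $Q(P_p)$ is larger; it contains $\mathbf 2$, and by Lemma 13 it is contained in every $Q(M)$. As in Lemma 10 we may replace $\mathbf 2$ by it wherever $\mathbf 2$ occurs as $A$, $B$ or $C$. By Lemma 13 and renaming, $A,B,C$ are $Q(M_A),Q(M_B),Q(M_C)$ with $M_A$ a closed substructure of $M_B$ and of $M_C$, with $U_B\cap U_C=U_A$, $L_B\cap L_C=L_A$, and all $U$'s disjoint from all $L$'s. Let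
$$M_D=(U_B\cup U_C,\ L_B\cup L_C,\ *_B\cup *_C).$$

**Step 2: $*_D$ is single-valued.** If $u*_Bv$ and $u*_Cv$ are both defined, then $u,v\in U_A$. By (i) in $M_B$, $u*_Bv\in L_A$, so $u*_Av$ is defined and equals $u*_Bv$. As $M_A$ is a substructure of $M_C$, it also equals $u*_Cv$. Commutativity is clear.

**Step 3: $*_D$ is cancellative.** The only new case is $u*_Bv=l=u*_Cw$. Then $u\in U_A$ and $l\in L_A$, so $v\in U_A$ by (ii) in $M_B$. Hence $u*_Av=l$, so $u*_Cv=l=u*_Cw$, and $v=w$ by cancellation in $M_C$.

**Step 4: $M_B$ and $M_C$ are closed substructures of $M_D$.** We treat $M_B$. Products coming from $*_B$ cause no problem. If $u,v\in U_B$ and $u*_Cv$ is defined, then $u,v\in U_A$, so by (i) in $M_C$ the value lies in $L_A$ and equals $u*_Av=u*_Bv$. This gives (i), and shows that $*_D$ restricts to $*_B$. If $u\in U_B$, $l\in L_B$ and $u*_Cv=l$, then $u\in U_A$ and $l\in L_A$, so $v\in U_A$ by (ii) in $M_C$. This gives (ii). The argument for $M_C$ is the same. So $B$ and $C$ are subalgebras of $D=Q(M_D)$ that agree on $A$.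

**Step 5: no forbidden algebra has appeared.** Suppose $Q(P_p)$, $p\in S$, is isomorphic to a subalgebra of $D$. By Lemma 13 this subalgebra is $Q(W,W',*)$ with $(W,W')$ closed in $M_D$ and isomorphic to $P_p$. Any two elements of $W$ have a defined product, so both are in $U_B$ or both are in $U_C$. As in Lemma 10, $W\subseteq U_B$ or $W\subseteq U_C$; say $W\subseteq U_B$. In $P_p$ every element of $L$ is of the form $u*v$. So $W'=W*W\subseteq L_B$ by Step 4. Thus the subalgebra is contained in $B=Q(M_B)$, contradicting $B\in K_S^*$. So $D\in K_S^*$. $\square$

**Lemma 16.** If $Q(P_q)$ embeds in $Q(P_p)$, then $p=q$.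

*Proof.* By Lemma 13 the embedding gives injections $\alpha,\beta:\mathbb Z_q\to\mathbb Z_p$, on $U$ and on $L$, with $\alpha(x)+\alpha(y)=\beta(x+y)$. So $\alpha(x)+\alpha(y)=\beta(x+y)=\alpha(x+y)+\alpha(0)$, and $\alpha-\alpha(0)$ is an injective homomorphism $\mathbb Z_q\to\mathbb Z_p$. Hence $q\mid p$ and $q=p$. $\square$

*Proof of Theorem 2(a).* The case $n=1$ is Proposition 4. For $n\ge 3$ let $V_S^*=V(K_S^*)$. By Lemmas 14 and 15 and Proposition 5, its logic has the DIP and its s.i. members are exactly the members of $K_S^*$. The algebra $Q(P_p)$ is s.i., and by Lemma 16 it lies in $K_S^*$ iff $p\notin S$. So $Q(P_p)\in V_S^*$ iff $p\notin S$, and different sets $S$ give different varieties, hence different logics. All of them satisfy $x\vee\neg x^3=1$ by Lemma 12 (and clearly in $\mathbf 2$), so they extend $\mathrm E_3$, and thus $\mathrm E_n$. This gives $2^{\aleph_0}$ axiomatic extensions of $\mathrm E_n$ with the DIP, and there cannot be more. $\square$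

## Why Craig interpolation fails below classical logic

Earlier, the CIP failed for the logic of $\mathbf 3$ because two elements below $1$ in different variables always multiply to $0$, while no constant separates them. For a general extension of $\mathrm E_n$ we replace the product of two by a product of $N$, with $N$ as small as possible.

**Lemma 17.** In an s.i. $\mathrm{FL_{ew}}$-algebra, $x\vee y=1$ implies $x=1$ or $y=1$.

*Proof.* Let $z$ be in the filter generated by $x$ and in the filter generated by $y$. Then for some $k\ge 1$ we have $x^k\le z$ and $y^k\le z$. Expanding by distributivity, $(x\vee y)^{2k}$ is the join of the terms $x^iy^{2k-i}$, and in each of them $i\ge k$ or $2k-i\ge k$. So $1=(x\vee y)^{2k}\le x^k\vee y^k\le z$. Thus the two filters intersect in $\{1\}$. In an s.i. algebra there is a least filter different from $\{1\}$, so one of the two filters is $\{1\}$. $\square$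

*Proof of Theorem 2(b).* **Step 1: the two logics that have the CIP.** Classical and inconsistent logic extend every $\mathrm E_n$. For the inconsistent logic the CIP is trivial. In classical logic let $\vdash\alpha\to\beta$, and let $x_1,\dots,x_k$ be the variables of $\alpha$ that do not occur in $\beta$. Let $\chi$ be the disjunction of the formulas $\alpha[x_1:=\varepsilon_1,\dots,x_k:=\varepsilon_k]$ over all $\varepsilon\in\{0,1\}^k$. Under each valuation into $\mathbf 2$ the value of $\alpha$ is the value of one of the disjuncts, so $\vdash\alpha\to\chi$. Each disjunct implies $\beta$, because this is a substitution instance of $\alpha\to\beta$; so $\vdash\chi\to\beta$.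

**Step 2: nilpotency in the s.i. members of any other extension.** Let $V$ be the variety of a consistent, non-classical axiomatic extension of $\mathrm E_n$. By Lemma 17, in an s.i. $B\in V$ the non-units are closed under $\vee$, and from $x\vee\neg x^n=1$ with $x<1$ we get $\neg x^n=1$, that is, $x^n=0$. So there is a least integer $N$ such that $x^N=0$ for all $x<1$ in all s.i. $B\in V$. Since $V$ is nontrivial, it has s.i. members, so $N\ge 1$. If $N=1$, then all s.i. members would be isomorphic to $\mathbf 2$, and $V$ would be the variety of Boolean algebras, which is excluded. So $N\ge 2$.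

**Step 3: a theorem whose two sides share no variable.** Let $\alpha(x)=x\wedge\neg x^n$. In s.i. members of $V$ we have $\alpha(x)=x$ if $x<1$, and $\alpha(1)=0$. So $\alpha(x)$ and $\alpha(y)$ are always non-units, hence $\alpha(x)\vee\alpha(y)<1$, and
$$\alpha(x)\,\alpha(y)^{N-1}\le(\alpha(x)\vee\alpha(y))^N=0 .$$
Since this holds in all s.i. members, we have
$$\vdash\ \alpha(x)\to\neg\big(\alpha(y)^{N-1}\big).$$

**Step 4: there is no interpolant.** An interpolant $\chi$ would be variable-free. Since $\{0,1\}$ is a subalgebra of every nontrivial algebra, $\chi$ would be equivalent to $0$ or to $1$. If it is $0$, then $\alpha(x)=0$ holds in $V$. So every $x<1$ in every s.i. member is $0$, all s.i. members are $\mathbf 2$, and the logic is classical, a contradiction. If it is $1$, then $\alpha(y)^{N-1}=0$ holds in $V$, i.e. $y^{N-1}=0$ for all $y<1$ in all s.i. members, contradicting the minimality of $N$. So the CIP fails.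

**Step 5: the logics constructed here.** The logics $\mathrm L_S$ extend $\mathrm E_4$, and the logics of the varieties $V(K_S^*)$ extend $\mathrm E_3$. They are consistent and not classical, since their varieties contain the non-Boolean algebras $A(\emptyset)$ and $Q(\emptyset,\emptyset,\emptyset)$ respectively. So none of them has the CIP. $\square$
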